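\title{Elementarily equivalent C$^*$-algebras with no isomorphic ultrapowers over $\omega$}

\begin{abstract}
We show that if the Continuum Hypothesis fails, then the theory of every infinite-dimensional C$^*$-algebra, unital or not, has models $A$ and $B$ of density character at most $\aleph_1$ and $\aleph_2$ such that $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\omega$. Hence, for each such theory, the Continuum Hypothesis is equivalent to the statement that any two models of density character at most $2^{\aleph_0}$ have isomorphic ultrapowers over $\omega$. If the algebra has infinitely many minimal central projections, we compare a separable model with a model containing $\aleph_2$ such projections that no central projection of an ultrapower can split. Otherwise we use a cardinal invariant modeled on the cofinality of a linear order and defined through excision of pure states or through commutators.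
\end{abstract}

\section{Introduction}\label{sec:intro}

Two C$^*$-algebras $A$ and $B$ are \emph{elementarily equivalent}, $A\equiv B$, if every sentence of continuous logic takes the same value in both; the definitions are recalled in Section~\ref{sec:background}. By the Keisler--Shelah theorem for metric structures \cite[Theorem~5.7]{BBHU}, $A\equiv B$ holds exactly when $A^{\mathcal W}\cong B^{\mathcal W}$ for some ultrafilter $\mathcal W$ on some set. The most concrete ultrapowers are those over $\omega$, whose elements are classes of bounded sequences. Do they suffice to witness elementary equivalence?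

Write $\chi(A)$ for the density character of $A$, the least cardinality of a norm-dense subset, $\mathfrak c=2^{\aleph_0}$, and $\beta\omega\setminus\omega$ for the set of nonprincipal ultrafilters on $\omega$. For a C$^*$-algebra $M$ with theory $\mathrm T=\mathrm{Th}(M)$, we write $A\models\mathrm T$ if $A$ is a C$^*$-algebra with $\mathrm{Th}(A)=\mathrm T$, that is, $A\equiv M$. Three observations give the question its shape.

\emph{Size.} If $\chi(B)\le\mathfrak c$, then $|B|\le\mathfrak c^{\aleph_0}=\mathfrak c$ and $|B^{\mathcal V}|\le\mathfrak c$, while every $A$ embeds isometrically into $A^{\mathcal U}$. So $\chi(A)>\mathfrak c\ge\chi(B)$ rules out an isomorphism for a trivial reason, and we restrict to density at most $\mathfrak c$. In that range size carries no information. If $A$ is infinite-dimensional, Riesz's lemma gives unit vectors $x_0,x_1,\dots$ at mutual distance at least $1$, and the classes of the sequences $(x_{\lfloor nt\rfloor})_n$, $t\in[0,1]$, are at mutual distance at least $1$ because $\lfloor nt\rfloor\ne\lfloor nt'\rfloor$ once $n|t-t'|\ge1$. Thus $\chi(A^{\mathcal U})=\mathfrak c$ for all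 $\mathcal U\in\beta\omega\setminus\omega$.

\emph{Finite dimension.} If $M$ is finite-dimensional, its unit ball is compact, so $M^{\mathcal W}=M$ for every $\mathcal W$. If $A\equiv M$, then $A\subseteq A^{\mathcal W}\cong M$ for some $\mathcal W$, so $A$ is finite-dimensional and $A=A^{\mathcal W}\cong M$. All ultrapowers of all models are isomorphic.

\emph{The Continuum Hypothesis.} Ultrapowers over $\omega$ are countably saturated. Under CH they have only $\aleph_1$ elements, and a back-and-forth construction of length $\omega_1$, in which each stage involves countably many elements, gives $A^{\mathcal U}\cong B^{\mathcal U}$ whenever $A\equiv B$ have density at most $\mathfrak c$ (see Section~\ref{sec:nonunital}).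

When CH fails, the back-and-forth construction has to continue past stage $\omega_1$, where countable saturation no longer helps, and one expects counterexamples. The following question, posed in \cite{Arai}, asks whether they exist for every theory.

\begin{quote}
Assume that CH fails, and let $\mathrm T$ be the theory of a unital infinite-dimensional C$^*$-algebra. Are there $A,B\models\mathrm T$ with $\chi(A),\chi(B)\le\mathfrak c$ such that $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$?
\end{quote}

The answer is yes, with room to spare: note that $\aleph_2\le\mathfrak c$ when CH fails.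

\begin{theorem}\label{thm:main}
Assume that CH fails. Let $M$ be a unital infinite-dimensional C$^*$-algebra and $\mathrm T=\mathrm{Th}(M)$. There are $A,B\models\mathrm T$ with $\chi(A)\le\aleph_1$, $\chi(B)\le\aleph_2$ and $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$.
\end{theorem}

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(i)] Theorem~\ref{thm:main} holds for every infinite-dimensional C$^*$-algebra $M$, unital or not.
\item[(ii)] For the theory $\mathrm T$ of any infinite-dimensional C$^*$-algebra, CH holds if and only if for all $A,B\models\mathrm T$ with $\chi(A),\chi(B)\le\mathfrak c$ there are $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$ with $A^{\mathcal U}\cong B^{\mathcal V}$.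
\end{enumerate}
\end{theorem}

All proofs are in ZFC; the failure of CH enters only through the inequality $\aleph_2\le\mathfrak c$.

We need a property of ultrapowers that is invariant under isomorphism, is not decided by the theory, and does not depend on the ultrafilter. The source of such properties is that an element of $B^{\mathcal V}$ is a sequence, and so sees only countably many elements of $B$. If $B$ is assembled from uncountably many pieces, then each element of $B^{\mathcal V}$ lives on countably many of them, whatever $\mathcal V$ is, and the uncountable shape of $B$ survives in $B^{\mathcal V}$.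

We use this in two ways. If $M$ has infinitely many minimal central projections (Section~\ref{sec:infinite}), the pieces are $\aleph_2$ central summands, all but countably many of which are treated alike by any given central projection of $B^{\mathcal V}$; this cannot happen in an ultrapower of a separable algebra. If $M$ has finitely many minimal central projections (Section~\ref{sec:finite}), the pieces are the stages of an elementary chain of length $\kappa$, and a cardinal invariant of the ultrapower recovers $\kappa$; we then take $\kappa=\omega_1$ and $\kappa=\omega_2$. Each of these sections begins with a small case. Section~\ref{sec:nonunital} proves Theorem~\ref{thm:general}.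

\section{Background}\label{sec:background}

\subsection{Continuous logic}

We write $C_{\le1}$ for the closed unit ball of a C$^*$-algebra $C$. In the standard language, the sorts are the balls of integer radius and the symbols are the algebraic operations and the norm distance. A variable ranging over the ball of radius $n$ can be replaced by $nx$ with $x$ ranging over the unit ball, so we may describe formulas as follows. \emph{Atomic formulas} are $\|p(\bar x)\|$ with $p$ a $*$-polynomial in noncommuting variables (a constant term is allowed if the language has a constant for the unit). If $\psi_1,\dots,\psi_m$ are formulas and $u\colon\mathbb R^m\to\mathbb R$ is continuous, then $u(\psi_1,\dots,\psi_m)$ is a formula; $u$ is called a \emph{connective}. If $\psi$ is a formula, then so are $\sup_x\psi$ and $\inf_x\psi$, with $x$ ranging over the unit ball. A formula $\psi(x_1,\dots,x_n)$ defines a function $\psi^C$ on $C_{\le1}^n$, bounded by a constant that does not depend on $C$. A \emph{sentence} has no free variables, and $\mathrm{Th}(C)$ is the map $\theta\mapsto\theta^C$ on sentences. A subalgebra $C\subseteq C'$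 is \emph{elementary}, $C\prec C'$, if $\psi^C(\bar a)=\psi^{C'}(\bar a)$ for all formulas $\psi$ and all $\bar a$ in $C_{\le1}$. A \emph{closed condition} is an expression $\psi\le r$ with $r\in\mathbb R$; the conditions $\psi\ge r$ and $\psi=r$ are of this form after applying a connective.

For an ultrafilter $\mathcal W$ on a set $I$, the ultraproduct $\prod_{\mathcal W}C_i$ is the quotient of the algebra of bounded families $(x_i)$ by those with $\lim_{\mathcal W}\|x_i\|=0$. The class of $(x_i)$ is $[x_i]$, it has norm $\lim_{\mathcal W}\|x_i\|$, and $(x_i)$ is a \emph{lift} of it. A lift may be changed on a set not in $\mathcal W$. ``For $\mathcal W$-many $i$'' means that the set of such $i$ belongs to $\mathcal W$. We use the following standard facts.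
\begin{enumerate}
\item[(F1)] \emph{\L o\'s' theorem.} $\psi([\bar a_i])=\lim_{\mathcal W}\psi^{C_i}(\bar a_i)$ for tuples $\bar a_i$ in the unit balls. In particular $C\prec C^{\mathcal W}$ through constant families.
\item[(F2)] \emph{Compactness.} Let $\Sigma$ be a set of closed conditions in parameters from $C_{\le1}$ and new constants. If every finite subset of $\Sigma$ is satisfied by some interpretation of the constants in $C_{\le1}$, then $\Sigma$ is satisfied in some $C'\succ C$.
\item[(F3)] \emph{L\"owenheim--Skolem.} Every $S\subseteq C$ is contained in some $C_0\prec C$ with $\chi(C_0)\le\chi(S)+\aleph_0$.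
\item[(F4)] \emph{Elementary chains.} If $C_\alpha\prec C_\beta$ for $\alpha<\beta<\lambda$, then each $C_\alpha$ is elementary in the completion of the union.
\item[(F5)] \emph{Keisler--Shelah} \cite[Theorem~5.7]{BBHU}. $A\equiv B$ if and only if $A^{\mathcal W}\cong B^{\mathcal W}$ for some ultrafilter $\mathcal W$ on some set.
\item[(F6)] \emph{Separability.} The formulas with coefficients in $\mathbb Q+i\mathbb Q$ and with rational polynomials as connectives form a countable set that is dense among all formulas for the distance $\sup_C\sup_{\bar a}|\psi^C(\bar a)-\psi'^C(\bar a)|$.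
\item[(F7)] \emph{Countable saturation.} If $\mathcal U\in\beta\omega\setminus\omega$, a countable set of closed conditions in a variable $y$ with parameters from $C^{\mathcal U}_{\le1}$ is satisfied in $C^{\mathcal U}_{\le1}$ as soon as each of its finite subsets is.
\end{enumerate}
These facts also hold after adding to the language finitely many predicates that are bounded and uniformly continuous on balls.

A \emph{definable predicate} is a limit $\Psi$ of formulas $\psi_k$ for the distance in (F6), say with $|\Psi-\psi_k|\le1/k$. Definable predicates satisfy (F1), take the same values in $C$ and $C'$ when $C\prec C'$, and are closed under $\sup$ and $\inf$. They may be used in (F2), since $\Psi\le r$ is equivalent to the conditions $\psi_k\le r+1/k$, $k\ge1$.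

\subsection{The unit}

It does not matter whether the language has a constant for $1$. The sentence $\inf_u\sup_x\|x-ux\|$ has value $0$ in a unital algebra. If $A$ is not unital, the norm of the unitization $\tilde A$ is $\|a+\lambda1\|=\sup_{x\in A_{\le1}}\|ax+\lambda x\|$, and the character of $\tilde A$ with kernel $A$ has norm $1$ and sends $1-u$ to $1$; so $\sup_x\|x-ux\|=\|1-u\|\ge1$ for every $u\in A$, and the sentence is not $0$. Hence every $A\equiv M$ is unital if $M$ is. Isomorphisms preserve units, so by (F5) and (F1) unital algebras that are equivalent without the constant are equivalent with it. Until Section~\ref{sec:nonunital} all algebras are unital and the language contains the constant $1$.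

\subsection{Projections, direct sums and ultraproducts}

A projection $e\ne0$ in $C$ is \emph{minimal} if $eCe=\mathbb Ce$. A \emph{minimal central projection} is a central projection $z\ne0$ such that no central projection $z'$ satisfies $0<z'<z$; it need not be a minimal projection (take $z=1$ in $M_2(\mathbb C)$). Let $\mathfrak M(C)$ be the set of minimal central projections. If $z\in\mathfrak M(C)$ and $q$ is a central projection, then $qz\in\{0,z\}$; in particular distinct members of $\mathfrak M(C)$ are orthogonal, hence at distance $1$. For a central projection $z$ we have $C=zC\oplus(1-z)C$, so the central projections of the unital algebra $zC$ are the central projections of $C$ below $z$. If $z_i\in C_i$ are central projections, then $[z_i]\prod_{\mathcal W}C_i=\prod_{\mathcal W}z_iC_i$; thus ultraproducts commute with direct sums of two algebras.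

\begin{lemma}\label{lem:proj}
Let $C=\prod_{\mathcal W}C_i$ be an ultraproduct of unital C$^*$-algebras.
\begin{enumerate}
\item[(a)] Every projection of $C$ lifts to a family of projections.
\end{enumerate}
Let $e_i\in C_i$ be projections and $e=[e_i]$.
\begin{enumerate}
\item[(b)] $e$ is minimal if and only if $e_i$ is minimal for $\mathcal W$-many $i$.
\item[(c)] $e$ is central if and only if $e_i$ is central for $\mathcal W$-many $i$.
\item[(d)] $e\in\mathfrak M(C)$ if and only if $e_i\in\mathfrak M(C_i)$ for $\mathcal W$-many $i$.
\item[(e)] If all $e_i$ are central and $\dim eC\le d<\infty$, then $\dim e_iC_i\le d$ for $\mathcal W$-many $i$.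
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lift the projection to self-adjoint $x_i$. Since $\lim_{\mathcal W}\|x_i^2-x_i\|=0$, the spectrum of $x_i$ is contained in smaller and smaller neighborhoods of $\{0,1\}$ along $\mathcal W$. So for $\mathcal W$-many $i$ the indicator function of $[\frac12,\infty)$ is continuous on $\sigma(x_i)$, and applying it gives projections $e_i$ with $\lim_{\mathcal W}\|e_i-x_i\|=0$.

In (b)--(d), note that $e=0$ if and only if $e_i=0$ for $\mathcal W$-many $i$, as nonzero projections have norm $1$. So we may assume $e_i\ne0$ for all $i$.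

(b) If $e_i$ is not minimal, $e_iC_ie_i$ contains a non-scalar self-adjoint element, whose spectrum in $e_iC_ie_i$ has at least two points. An affine change gives a self-adjoint $x_i\in e_iC_ie_i$ whose spectrum has minimum $-1$ and maximum $1$, so $\|x_i-\lambda e_i\|\ge\max(|1-\lambda|,|1+\lambda|)\ge1$ for all $\lambda\in\mathbb C$. If this happens for $\mathcal W$-many $i$, then $[x_i]\in eCe\setminus\mathbb Ce$. Conversely, if $e_ix_ie_i=\lambda_ie_i$ for $\mathcal W$-many $i$, then $|\lambda_i|\le\|x_i\|$ and $e[x_i]e=(\lim_{\mathcal W}\lambda_i)e$.

(c) If $e_iC_i(1-e_i)=0$, then taking adjoints $(1-e_i)C_ie_i=0$, and $e_ix=e_ixe_i=xe_i$ for all $x$. So if $e_i$ is not central there is $x_i\in e_iC_i(1-e_i)$ of norm one, and $e_ix_i-x_ie_i=x_i$. If this happens for $\mathcal W$-many $i$, then $e$ does not commute with $[x_i]$. The converse holds coordinatewise.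

(d) By (c) we may assume that all $e_i$ are central. If for $\mathcal W$-many $i$ there is a central $e_i'$ with $0<e_i'<e_i$, then $[e_i']$ and $[e_i-e_i']$ have norm $1$, so $0<[e_i']<e$. Conversely, let $e_i\in\mathfrak M(C_i)$ for $\mathcal W$-many $i$ and let $q\le e$ be a central projection. By (a) and (c), $q=[q_i]$ with $q_i$ central projections. Then $q_ie_i\in\{0,e_i\}$ for $\mathcal W$-many $i$, so $q=qe\in\{0,e\}$.

(e) Suppose $\dim e_iC_i>d$ for $\mathcal W$-many $i$. By Riesz's lemma choose unit vectors $x_i^0,\dots,x_i^d$ in $e_iC_i$, each at distance $1$ from the span of its predecessors. The inequalities $\|x_i^k-\sum_{l<k}\lambda_lx_i^l\|\ge1$ pass to the limit, so $[x_i^0],\dots,[x_i^d]$ are linearly independent in $eC$.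
\end{proof}

\begin{lemma}\label{lem:sum}
If $S\equiv S'$ and $T\equiv T'$, then $S\oplus T\equiv S'\oplus T'$.
\end{lemma}

\begin{proof}
By (F5), $S^{\mathcal W}\cong S'^{\mathcal W}$ for some $\mathcal W$. Then $(S\oplus T)^{\mathcal W}=S^{\mathcal W}\oplus T^{\mathcal W}\cong(S'\oplus T)^{\mathcal W}$, so $S\oplus T\equiv S'\oplus T$. Replace $T$ by $T'$ in the same way.
\end{proof}

A minimal projection yields a representation whose norm is given by a formula. Let $e\in C$ be minimal. For $a,b\in H_e=Ce$ we have $b^*a\in eCe=\mathbb Ce$, and $\langle a,b\rangle e=b^*a$ defines an inner product with $\langle a,a\rangle=\|a^*a\|=\|a\|^2$. As $Ce$ is closed, $H_e$ is a Hilbert space, and $\pi_e(x)a=xa$ defines a $*$-representation of $C$ on it. For $C=B(H)$ and $e$ of rank one this is the identity representation.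

\begin{lemma}\label{lem:rep}
Let $e\in C$ be a minimal projection.
\begin{enumerate}
\item[(a)] $\|\pi_e(x)\|=\sup_{b\in C_{\le1}}\|xbe\|$ for all $x\in C$.
\item[(b)] $K_e=\overline{\operatorname{span}}\,CeC$ is a closed ideal, and $\pi_e$ maps it isometrically onto the algebra $\mathcal K(H_e)$ of compact operators.
\item[(c)] If $\dim H_e<\infty$, there is a nonzero central projection $z\in C$ with $zC$ finite-dimensional.
\item[(d)] If $e'\in C$ is a projection with $\|e-e'\|<1$, then $e'$ is minimal and $\|\pi_e(x)\|=\|\pi_{e'}(x)\|$ for all $x\in C$.
\end{enumerate}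
\end{lemma}

\begin{proof}
(a) The unit ball of $H_e$ is $\{be:b\in C_{\le1}\}$.

(b) The elements $xey=(xe)(y^*e)^*$ of $CeC$ are exactly the products $ab^*$ with $a,b\in H_e$, and $\pi_e(ab^*)\xi=ab^*\xi=\langle\xi,b\rangle a$. So $\pi_e$ maps $\operatorname{span}CeC$ onto the finite-rank operators. If $x\in K_e$ and $xCe=0$, then $xK_e=0$, so $xx^*=0$. Thus $\pi_e|_{K_e}$ is injective, hence isometric, and its image is the closure of the finite-rank operators.

(c) The ideal $K_e$ is a full matrix algebra. Its unit $z$ satisfies $xz=zxz=zx$ for $x\in C$, because $xz$ and $zx$ lie in $K_e$, and $zC=K_e$.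

(d) Projections at distance less than $1$ are unitarily equivalent: $e'=ueu^*$ with $u\in C$ unitary. So $e'$ is minimal, and $\sup_b\|xbueu^*\|=\sup_b\|xbue\|=\sup_b\|xbe\|$, since $b\mapsto bu$ permutes $C_{\le1}$.
\end{proof}

\section{Infinitely many minimal central projections}\label{sec:infinite}

For a set $I$ and a unital C$^*$-algebra $Q$, let $c(I,Q)$ be the algebra, with the supremum norm, of functions $f\colon I\to Q$ for which there is $f(\infty)\in Q$ such that $\{i:\|f(i)-f(\infty)\|\ge\varepsilon\}$ is finite for every $\varepsilon>0$. If $|I|=k$ is finite, this is $Q^k$. If $I$ is infinite, $f(\infty)$ is unique and $c(I,Q)$ is the algebra of continuous functions from the one-point compactification $I\cup\{\infty\}$ of the discrete space $I$ to $Q$. Call $f$ \emph{simple} if it is constant off a finite set. Resetting $f$ to $f(\infty)$ outside the finite set above shows that the simple elements of $c(I,Q)_{\le1}$ are dense in $c(I,Q)_{\le1}$.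

Let $(z_i)_{i<\omega_2}$ be distinct elements of $\mathfrak M(C)$. A central projection $P\in C$ divides them into those with $z_i\le P$ and those with $z_iP=0$. We say that $P$ \emph{splits} the family if both classes are uncountable.

\subsection{The model case: convergent sequences}

Let $A=c(\omega,\mathbb C)$, the algebra of convergent sequences, and $B=c(\omega_2,\mathbb C)$. In both, the projections are the indicator functions of finite and of cofinite sets, and the minimal ones are the point masses $\delta_i$.

A projection $P$ of $B^{\mathcal V}$ is given by a sequence of subsets of $\omega_2$, each finite or cofinite. Off a countable set of indices $i$, the question whether $i$ belongs to the $n$th subset has an answer that depends only on $n$. So $P$ treats all but countably many $\delta_i$ alike and does not split $(\delta_i)_{i<\omega_2}$.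

The minimal projections of $A^{\mathcal U}$ are the classes $[\delta_{m(n)}]_n$, which correspond to the elements $[m]$ of the ultrapower $\omega^{\mathcal U}$. This is a linear order: $[m]\le[v]$ if $m(n)\le v(n)$ for $\mathcal U$-many $n$. The finite sets $\{0,\dots,v(n)\}$ give a projection of $A^{\mathcal U}$ that cuts the order at $[v]$. A family of $\aleph_2$ points of $\omega^{\mathcal U}$ is split by a cut at a point in its middle, and such a point exists.

\begin{lemma}\label{lem:order}
If $L$ is a linear order with $|L|=\aleph_2$, then some $x\in L$ has uncountably many elements of $L$ below it and uncountably many above it.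
\end{lemma}

\begin{proof}
Let $L_0$ be the set of elements with only countably many predecessors. Suppose $|L_0|=\aleph_2$ and take $S\subseteq L_0$ with $|S|=\aleph_1$. Only $\aleph_1$ elements of $L$ lie below or at some member of $S$, so some $y\in L_0$ lies above all of $S$, which contradicts $y\in L_0$. Hence $|L_0|\le\aleph_1$, and by symmetry at most $\aleph_1$ elements have only countably many successors. Any remaining $x$ works.
\end{proof}

Thus $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V$, and Lemma~\ref{lem:fv} below, with $Q=\mathbb C$, gives $A\equiv B$. For general $M$ the scalars are replaced by an algebra $Q$ that describes a typical summand $zM$, $z\in\mathfrak M(M)$, and a further summand $R$ accounts for the rest of $M$.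

\subsection{Splitting in ultrapowers}

\begin{proposition}\label{prop:split}
Let $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$.
\begin{enumerate}
\item[(a)] If $A$ is separable and unital, then every family $(z_i)_{i<\omega_2}$ of distinct elements of $\mathfrak M(A^{\mathcal U})$ is split by a central projection of $A^{\mathcal U}$.
\item[(b)] Let $R$ and $Q\ne0$ be unital, and suppose that $0$ and $1$ are the only central projections of $Q$. Let $B=R\oplus c(\omega_2,Q)$ and $z_i=(0,\delta_i)$, where $\delta_i(i)=1$ and $\delta_i(j)=0$ for $j\ne i$. Then the $z_i$ are distinct elements of $\mathfrak M(B^{\mathcal V})$, and no central projection of $B^{\mathcal V}$ splits $(z_i)_{i<\omega_2}$.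
\end{enumerate}
Consequently $A^{\mathcal U}\not\cong B^{\mathcal V}$ for such $A$ and $B$.
\end{proposition}

\begin{proof}
(a) The members of $\mathfrak M(A)$ are at mutual distance $1$, so $\mathfrak M(A)$ is countable; this is the only use of separability. By Lemma~\ref{lem:proj}(a),(d), every element of $\mathfrak M(A^{\mathcal U})$ lifts to a sequence in $\mathfrak M(A)$. If $\mathfrak M(A)$ were finite, such a sequence would be constant on a set in $\mathcal U$ and $\mathfrak M(A^{\mathcal U})$ would be finite. So we can enumerate $\mathfrak M(A)$ without repetition as $d_0,d_1,\dots$ and write $z_i=[d_{m_i(n)}]_n$. The classes $[m_i]\in\omega^{\mathcal U}$ are distinct because the $z_i$ are. Apply Lemma~\ref{lem:order} to $L=\{[m_i]:i<\omega_2\}$ to get $x=[v]$, and put $P=[\sum_{l\le v(n)}d_l]_n$, a central projection. Then $z_i\le P$ if $[m_i]\le x$, and $z_iP=0$ if $[m_i]>x$.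

(b) Since $z_iB\cong Q$, we have $z_i\in\mathfrak M(B)$, and $z_i\in\mathfrak M(B^{\mathcal V})$ by Lemma~\ref{lem:proj}(d). Let $P$ be a central projection of $B^{\mathcal V}$ and lift it, by Lemma~\ref{lem:proj}(a),(c), to central projections $(r_n,h_n)$ of $B$. For $t\in\omega_2\cup\{\infty\}$, evaluation at $t$ maps $c(\omega_2,Q)$ onto $Q$, so $h_n(t)$ is a central projection of $Q$, that is, $h_n(t)\in\{0,1\}$. Hence $h_n(i)=h_n(\infty)$ off the finite set $F_n=\{i:\|h_n(i)-h_n(\infty)\|\ge1\}$. Let $i\notin\bigcup_nF_n$. If $h_n(\infty)=1$ for $\mathcal V$-many $n$, then $z_i\le P$; otherwise $z_iP=0$. The alternative does not depend on $i$, so one of the two classes is contained in the countable set $\bigcup_nF_n$.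

An isomorphism $B^{\mathcal V}\cong A^{\mathcal U}$ would carry the family in (b) to a family contradicting (a).
\end{proof}

\begin{remark}
Part (b) holds with the same proof for $\omega_1$ in place of $\omega_2$. Lemma~\ref{lem:order} does not, as the order $\omega_1$ shows, and neither does part (a) in ZFC: under CH the algebras $c(\omega,\mathbb C)\equiv c(\omega_1,\mathbb C)$ have isomorphic ultrapowers by the proof of Theorem~\ref{thm:general}(ii), so an ultrapower of $c(\omega,\mathbb C)$ contains an unsplit family of size $\aleph_1$.
\end{remark}

\subsection{The theory of $c(I,Q)$ for large $I$}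

We need to know that $c(\omega_2,Q)$ has the limit theory of the finite powers $Q^k$. This is a statement of Feferman--Vaught type.

\begin{lemma}\label{lem:fv}
Let $Q$ be a unital C$^*$-algebra, $\theta$ a sentence and $\eta>0$. There is $k_0<\omega$ such that $|\theta^{c(I,Q)}-\theta^{c(J,Q)}|\le\eta$ whenever $|I|,|J|\ge k_0$. In particular $\lim_{k\to\infty}\theta^{Q^k}=\theta^{c(J,Q)}$ for every infinite $J$.
\end{lemma}

To see the idea, take $Q=\mathbb C$ and pretend that variables range over projections, that is, over finite and cofinite sets. A tuple of $n$ sets partitions $I$ into $2^n$ cells, and the norm of a polynomial in the tuple depends only on which cells are nonempty. If $\theta$ has $d$ nested quantifiers, we compare an $n$-tuple on $I$ with an $n$-tuple on $J$ by asking that corresponding cells have equal size or both have size at least $2^{d-n}$. A new set on $I$ cuts a large cell in two, and one part has at least $2^{d-n-1}$ points. In the corresponding cell of $J$ we copy the other part, counting only up to $2^{d-n-1}$, and leave the rest to the large part. The copied part is finite, so the new set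 on $J$ is again finite or cofinite. In general the values at a coordinate range over $Q_{\le1}^n$ and not over $\{0,1\}^n$. The pseudometrics $\rho_n$ below measure how well the remaining $d-n$ quantifiers can distinguish two tuples, and their total boundedness lets us sort the values into finitely many classes.

\begin{proof}
\emph{Step 1: the pseudometrics.} Say that an occurrence of a subformula of $\theta$ has \emph{level} $n$ if it lies in the scope of exactly $n$ quantifiers. Rename variables so that a quantifier at level $n$ binds $x_{n+1}$; then a subformula of level $n$ has its free variables among $x_1,\dots,x_n$. Let $d$ be the largest level and $\Pi$ the finite set of $*$-polynomials occurring in atomic subformulas. For unital algebras $S,S'$ and tuples $\bar a\in S_{\le1}^n$, $\bar b\in S_{\le1}'^{\,n}$, define by downward recursion on $n\le d$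
\[
\rho_d(\bar a,\bar b)=\max_{p\in\Pi}\bigl|\,\|p(\bar a)\|-\|p(\bar b)\|\,\bigr|,
\]
\[
\rho_n(\bar a,\bar b)=\max\Bigl\{\sup_{a}\inf_{b}\rho_{n+1}(\bar aa,\bar bb),\ \sup_{b}\inf_{a}\rho_{n+1}(\bar aa,\bar bb)\Bigr\}\qquad(n<d),
\]
where $a\in S_{\le1}$, $b\in S'_{\le1}$ and $\bar aa$ denotes concatenation. For $n=0$ we write $\rho_0(S,S')$.

\emph{Step 2: $\rho_n$ controls formulas.} We claim that for every subformula $\psi$ of level $n$ and every $\eta'>0$ there is $\gamma>0$, independent of $S$ and $S'$, such that $\rho_n(\bar a,\bar b)<\gamma$ implies $|\psi^S(\bar a)-\psi^{S'}(\bar b)|\le\eta'$. Argue by induction on $\psi$. Let $\psi=\|p(x_1,\dots,x_n)\|$ and $t=|\,\|p(\bar a)\|-\|p(\bar b)\|\,|$. All extensions of $\bar a,\bar b$ to length $d$ have $\rho_d\ge t$, and if all extensions of length $l+1$ have $\rho_{l+1}\ge t$, then all extensions of length $l$ have $\rho_l\ge t$. So $\rho_n(\bar a,\bar b)\ge t$, and $\gamma=\eta'$ works. For $\psi=u(\psi_1,\dots,\psi_m)$, the values of the $\psi_l$ lie in a fixed compact box on which $u$ is uniformly continuous; apply the hypothesis to each $\psi_l$ and take the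 least $\gamma$. For $\psi=\sup_{x_{n+1}}\psi'$ or $\inf_{x_{n+1}}\psi'$, take the $\gamma$ that works for $\psi'$. If $\rho_n(\bar a,\bar b)<\gamma$, then every $a$ has a partner $b$, and every $b$ has a partner $a$, with $\rho_{n+1}(\bar aa,\bar bb)<\gamma$. So every value of $\psi'^S(\bar a,\cdot)$ is within $\eta'$ of a value of $\psi'^{S'}(\bar b,\cdot)$ and conversely, and the suprema and the infima differ by at most $\eta'$.

Fix $\gamma$ for $\psi=\theta$ and $\eta'=\eta$, and fix $\delta>0$ with $2d\delta<\gamma$. It suffices to find $k_0$ with $\rho_0(c(I,Q),c(J,Q))\le2d\delta$ for $|I|,|J|\ge k_0$.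

\emph{Step 3: metric properties.} Each of the following holds for $n=d$ and passes from $n+1$ to $n$.
\begin{enumerate}
\item[(i)] $\rho_n$ is symmetric and satisfies the triangle inequality for tuples from three algebras. (Given $a$, choose a nearly optimal partner $b$ for it, and then a nearly optimal partner for $b$ in the third algebra.)
\item[(ii)] For $\bar a,\bar a'$ in the same algebra, $\rho_n(\bar a,\bar a')\le\Lambda\max_l\|a_l-a_l'\|$, where $\Lambda$ is a common Lipschitz constant on unit balls for the polynomials in $\Pi$. (Use $\rho_n(\bar a,\bar a')\le\sup_a\rho_{n+1}(\bar aa,\bar a'a)$.) In particular $\rho_0(Q,Q)=0$.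
\item[(iii)] $Q_{\le1}^n$ has a partition into finitely many sets, say $m_n$ of them, of $\rho_n$-diameter at most $\delta$. (For $n=d$, $\rho_d$ is the pullback of the maximum metric under a map to a bounded subset of $\mathbb R^\Pi$. If $V_1,\dots,V_{m_{n+1}}$ is the partition at level $n+1$, group together the tuples $\bar a$ with the same set $\{m:\bar aa\in V_m\text{ for some }a\}$. If $\bar a,\bar a'$ are in one group, every $a$ has a partner $a'$ with $\bar aa$ and $\bar a'a'$ in the same $V_m$, and conversely.)
\end{enumerate}
Put $r_d=1$ and $r_n=m_{n+1}r_{n+1}$ for $n<d$.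

\emph{Step 4: matching.} Let $\bar f\in c(I,Q)_{\le1}^n$ and $\bar g\in c(J,Q)_{\le1}^n$ be tuples of simple functions. Call them \emph{$\varepsilon$-matched} if there are partitions $I=\bigsqcup_sI_s$, $J=\bigsqcup_sJ_s$ with a common finite index set, all cells finite (possibly empty) or cofinite, such that for all $s$
\[
\rho_n(\bar f(i),\bar g(j))\le\varepsilon\ \ (i\in I_s,\ j\in J_s),\qquad\min(|I_s|,r_n)=\min(|J_s|,r_n).
\]
The definition is symmetric in the two sides.

\emph{Claim.} Let $n<d$, let $\bar f,\bar g$ be $\varepsilon$-matched, and let $f\in c(I,Q)_{\le1}$ be simple. Then there is a simple $g\in c(J,Q)_{\le1}$ such that $\bar ff$ and $\bar gg$ are $(\varepsilon+2\delta)$-matched.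

Write $r=r_{n+1}$, let $V_1,\dots,V_{m_{n+1}}$ be the partition of $Q_{\le1}^{n+1}$, and put $I_{s,m}=\{i\in I_s:\bar f(i)f(i)\in V_m\}$. These sets are finite or cofinite: if $I_s$ is infinite and $\bar ff$ is constant off the finite set $F$, then one $I_{s,m}$ contains $I_s\setminus F$ and the others lie in $F$. Partition each $J_s$ into sets $J_{s,m}$ as follows. If $|I_s|=|J_s|<r_n$, take $|J_{s,m}|=|I_{s,m}|$. Otherwise $|I_s|,|J_s|\ge m_{n+1}r$. Then some $m_0$ has $|I_{s,m_0}|\ge r$. For $m\ne m_0$ choose disjoint $J_{s,m}\subseteq J_s$ of size $\min(|I_{s,m}|,r)$; together they have at most $(m_{n+1}-1)r$ points, so the remainder $J_{s,m_0}$ has at least $r$ points, and it is finite or cofinite because $J_s$ is. In all cases $\min(|I_{s,m}|,r)=\min(|J_{s,m}|,r)$, and since $r\ge1$, $I_{s,m}$ is nonempty whenever $J_{s,m}$ is.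

For each nonempty $J_{s,m}$ fix $i_{s,m}\in I_{s,m}$. For $j\in J_{s,m}$ we have $\rho_n(\bar f(i_{s,m}),\bar g(j))\le\varepsilon$, so there is $g(j)\in Q_{\le1}$ with $\rho_{n+1}(\bar f(i_{s,m})f(i_{s,m}),\bar g(j)g(j))\le\varepsilon+\delta$. Choose $g(j)$ to depend only on $s$, $m$ and the value $\bar g(j)$. Then $g$ is simple: if $J$ is infinite, one cell $J_{s,m}$ is cofinite, and $\bar g$ is constant off a finite set. For any $i\in I_{s,m}$ the tuples $\bar f(i)f(i)$ and $\bar f(i_{s,m})f(i_{s,m})$ lie in $V_m$, so (i) gives the bound $\varepsilon+2\delta$. This proves the Claim.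

\emph{Step 5: conclusion.} We show by downward induction on $n$ that $\varepsilon$-matched $n$-tuples satisfy $\rho_n(\bar f,\bar g)\le\varepsilon+2(d-n)\delta$. For $n=d$ we have $\|p(\bar f)\|=\sup_i\|p(\bar f(i))\|$ and $\|p(\bar g)\|=\sup_j\|p(\bar g(j))\|$; since $r_d=1$, $I_s$ is nonempty exactly when $J_s$ is, so every term of either supremum is within $\varepsilon$ of a term of the other. Let $n<d$, $f'\in c(I,Q)_{\le1}$ and $\zeta>0$. Take a simple $f$ in the unit ball with $\|f-f'\|\le\zeta$, and take $g$ from the Claim. By induction, (i) and (ii),
\[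
\rho_{n+1}(\bar ff',\bar gg)\le\Lambda\zeta+(\varepsilon+2\delta)+2(d-n-1)\delta.
\]
As $\zeta$ is arbitrary, this bounds the first term in the definition of $\rho_n(\bar f,\bar g)$; the second follows by exchanging $I$ and $J$. Finally, if $|I|,|J|\ge k_0=r_0$, the one-cell partitions show that the empty tuples are $0$-matched.
\end{proof}

\subsection{The models}

\begin{proposition}\label{prop:case1}
Let $M$ be unital with $\mathfrak M(M)$ infinite. There are $A,B\equiv M$ with $A$ separable, $\chi(B)\le\aleph_2$, and $A^{\mathcal U}\not\cong B^{\mathcal V}$ for all $\mathcal U,\mathcal V\in\beta\omega\setminus\omega$.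
\end{proposition}

\begin{proof}
The summands $zM$, $z\in\mathfrak M(M)$, may be pairwise inequivalent, as in $\prod_nM_n(\mathbb C)$. We first make their theories converge; in an ultrapower of $M$ we then find arbitrarily many summands with one and the same theory.

Choose distinct $z_n\in\mathfrak M(M)$, $n<\omega$. Each sentence is bounded, so by (F6) and a diagonal argument we may pass to a subsequence such that $\lim_n\theta^{z_nM}$ exists for every sentence $\theta$. Fix $\mathcal W\in\beta\omega\setminus\omega$ and let $Q\prec\prod_{\mathcal W}z_nM$ be separable. Then $\theta^Q=\lim_n\theta^{z_nM}$ for all $\theta$, and $Q\ne0$. The unit $z_n$ of $z_nM$ lies in $\mathfrak M(z_nM)$, so by Lemma~\ref{lem:proj}(d) the ultraproduct has no central projections other than $0$ and $1$. If $q$ is a central projection of $Q$, the condition $\sup_x\|xq-qx\|=0$ passes to the ultraproduct, so $q\in\{0,1\}$.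

For $k\ge1$ and $j<k$ let $z^{(j)}=[z_{kn+j}]_n\in M^{\mathcal W}$. These are orthogonal central projections, and $z^{(j)}M^{\mathcal W}=\prod_{n\to\mathcal W}z_{kn+j}M\equiv Q$, because $(\theta^{z_{kn+j}M})_n$ is a subsequence of a convergent sequence and $\mathcal W$ is nonprincipal. Let $R_k=(1-\sum_{j<k}z^{(j)})M^{\mathcal W}$; it is nonzero since it contains $[z_{kn+k}]_n$. By Lemma~\ref{lem:sum},
\[
M\equiv M^{\mathcal W}=R_k\oplus\bigoplus_{j<k}z^{(j)}M^{\mathcal W}\equiv R_k\oplus Q^k .
\]
Take the ultraproduct over $k$ along $\mathcal W$ and put $R=\prod_{\mathcal W}R_k$. By (F1), $M\equiv R\oplus\prod_{k\to\mathcal W}Q^k$, and by (F1) and Lemma~\ref{lem:fv}, $\prod_{k\to\mathcal W}Q^k\equiv c(\omega_2,Q)$. Let $R'\prec R$ be separable and $B=R'\oplus c(\omega_2,Q)$. Then $B\equiv M$ by Lemma~\ref{lem:sum}, and $\chi(B)\le\aleph_2$ because the simple functions with values in a countable dense subset of $Q$ are dense in $c(\omega_2,Q)$. Let $A\prec M$ be separable and apply Proposition~\ref{prop:split}.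
\end{proof}

\section{Finitely many minimal central projections}\label{sec:finite}

\subsection{The model case: cofinality}\label{sub:cof}

Let $\kappa$ be an uncountable regular cardinal, viewed as a linear order, and let $\mathcal V\in\beta\omega\setminus\omega$. Then the ultrapower $\kappa^{\mathcal V}$ has cofinality $\kappa$, whatever $\mathcal V$ is. Every sequence in $\kappa$ is bounded, so the $\kappa$ constant sequences are cofinal; and fewer than $\kappa$ sequences take fewer than $\kappa$ values, which are bounded by some $\alpha<\kappa$, so the constant $\alpha+1$ lies strictly above all of them. Hence $\omega_1^{\mathcal U}\not\cong\omega_2^{\mathcal V}$.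

Transitivity plays no role here. Read $x\le g$ as ``$g$ captures $x$''. What is used is that each stage $\alpha$ is followed by an element that captures everything in the stage and by an element that nothing in the stage captures. Compactness produces such elements in an elementary extension provided that
\begin{itemize}
\item finitely many $x$ are always captured by one $g$, and
\item finitely many $g$ always fail to capture some $x$.
\end{itemize}
So we look for a definable relation with these two properties in a C$^*$-algebra.

\begin{example}\label{ex:comm}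
Let $C=C(\Omega)$ with $\Omega$ compact Hausdorff without isolated points. For real-valued $x\in C_{\le1}$ and $g\ge0$ with $\|g\|=1$ let $\varphi(x,g)=\min_{\lambda\in[-1,1]}\|g^2(x-\lambda)\|$. It is small when $x$ is nearly constant where $g$ is large. Given finitely many $x$ and $\varepsilon>0$, fix $t_0\in\Omega$ and an open $U\ni t_0$ on which $|x-x(t_0)|\le\varepsilon$ for each $x$; a function $0\le g\le1$ with $g(t_0)=1$ that vanishes off $U$ has $\varphi(x,g)\le\varepsilon$. Given $g_1,\dots,g_m$, each open set $\{g_j>\frac12\}$ is nonempty, hence infinite, so we can choose $s_j,t_j\in\{g_j>\frac12\}$ with all $2m$ points distinct. Urysohn's lemma gives $x$ with $-1\le x\le1$, $x(s_j)=1$ and $x(t_j)=-1$, and then $\|g_j^2(x-\lambda)\|\ge\frac14\max(|1-\lambda|,|1+\lambda|)\ge\frac14$.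
\end{example}

The noncommutative version replaces points by pure states. It breaks down when there is a minimal projection $e$: then $exe\in\mathbb Re$ for self-adjoint $x$, so $g=e$ captures everything. In that case we work in the representation $\pi_e$ and let $g$ capture $x$ if the two almost commute. This needs $\dim H_e=\infty$, which is why we first remove the finite-dimensional summands.

\subsection{Removing the finite-dimensional summands}

Consider the following property of a unital algebra $C$.
\begin{enumerate}
\item[$(*)$] There is no nonzero central projection $z\in C$ with $zC$ finite-dimensional.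
\end{enumerate}

\begin{lemma}\label{lem:reduction}
Let $M$ be unital and infinite-dimensional with $\mathfrak M(M)$ finite.
\begin{enumerate}
\item[(a)] $M=K\oplus N$ with $K$ finite-dimensional (possibly $0$), $N\ne0$, and $N$ satisfying $(*)$.
\item[(b)] Every $C\equiv N$ satisfies $(*)$, and $C$ has a minimal projection if and only if $N$ does.
\item[(c)] If $A',B'\equiv N$, then $A=K\oplus A'$ and $B=K\oplus B'$ are equivalent to $M$, and $A^{\mathcal U}\cong B^{\mathcal V}$ implies $A'^{\mathcal U}\cong B'^{\mathcal V}$.
\end{enumerate}
\end{lemma}

\begin{proof}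
(a) Let $z_1,\dots,z_r$ be the members $z$ of $\mathfrak M(M)$ with $zM$ finite-dimensional, $K=\bigoplus_iz_iM$ and $N=(1-\sum_iz_i)M$. Then $N\ne0$ since $M$ is infinite-dimensional. If $z\in N$ violated $(*)$, the finite-dimensional algebra $zN$ would have a minimal central projection $z'$. Then $z'\in\mathfrak M(M)$, $z'M$ is finite-dimensional, and $z'$ is orthogonal to every $z_i$, which is impossible.

(b) Let $C^{\mathcal W}\cong N^{\mathcal W}$ by (F5). If $z\in C$ violates $(*)$, then $z$ is central in $C^{\mathcal W}$ and $zC^{\mathcal W}=(zC)^{\mathcal W}=zC$ is finite-dimensional. Its image in $N^{\mathcal W}$ lifts, by Lemma~\ref{lem:proj}(a),(c),(e), to central projections $z_i\in N$ that are nonzero with $z_iN$ finite-dimensional for $\mathcal W$-many $i$, contradicting (a). By Lemma~\ref{lem:proj}(a),(b), an algebra has a minimal projection if and only if its ultrapower has one.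

(c) The first statement is Lemma~\ref{lem:sum}. We have $A^{\mathcal U}=K\oplus A'^{\mathcal U}$, and $A'^{\mathcal U}\equiv N$ satisfies $(*)$. So a central projection $(z,z')$ of $A^{\mathcal U}$ with finite-dimensional corner has $z'=0$, and $1_K$ is the largest such projection. The same holds in $B^{\mathcal V}$. An isomorphism therefore maps $1_K$ to $1_K$ and restricts to the complementary summands.
\end{proof}

The hypothesis that $\mathfrak M(M)$ is finite is used only to form the sum $\sum_iz_i$. For $M=c(\omega,\mathbb C)$ no such decomposition exists, since every infinite-dimensional summand still contains point masses; this is what Section~\ref{sec:infinite} is for. From now on $N$ is fixed as in the lemma.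

\subsection{Two test systems}

For $C\equiv N$ we define sets $E(C)$ and $X(C)$ and, for $e\in E(C)$, a set $Y_e(C)$ and a function $\varphi_e$ on $X(C)\times Y_e(C)$. Which system is used depends only on $N$.

\medskip\noindent\textbf{System I ($N$ has no minimal projection).} $E(C)=\{1\}$; $X(C)$ is the set of self-adjoint contractions; $Y_e(C)=\{g\ge0:\|g\|=1\}$; and $\varphi_e(x,g)=\min_{\lambda\in[-1,1]}\|g(x-\lambda)g\|$.

\medskip\noindent\textbf{System II ($N$ has a minimal projection).} $E(C)$ is the set of minimal projections; $X(C)=C_{\le1}$; $Y_e(C)=\{g:0\le g\le1,\ \|\pi_e(g)\|=\|\pi_e(1-g)\|=1\}$; and $\varphi_e(x,g)=\|\pi_e(xg-gx)\|$.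

\medskip
In System II the norm conditions say that $0$ and $1$ lie in the spectrum of $\pi_e(g)$; they keep $\pi_e(g)$ away from the scalars, which commute with everything. The norm of $\pi_e$ is used in place of the norm of $C$ because a nontrivial central projection $z$ has $\|z\|=\|1-z\|=1$ and commutes with everything, whereas $\pi_e(z)$ commutes with $\mathcal K(H_e)$, hence is $0$ or $1$, and $z\notin Y_e(C)$. The price is the parameter $e$, which an isomorphism may move; the invariant must therefore be computed for every $e$.

\begin{lemma}\label{lem:defin}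
Membership in $E(C)$, in $X(C)$ and, for $e\in E(C)$, in $Y_e(C)$ is expressed by closed conditions on definable predicates, and $\varphi_e(x,g)$ is a definable predicate in $(e,x,g)$, uniformly for all $C\equiv N$. Hence if $C\prec C'$ and $C\equiv N$, then $E(C')\cap C=E(C)$, $X(C')\cap C=X(C)$ and, for $e\in E(C)$, $Y_e(C')\cap C=Y_e(C)$ and $\varphi_e$ computed in $C'$ extends $\varphi_e$ computed in $C$.
\end{lemma}

\begin{proof}
For $g$ in the unit ball, $0\le g\le1$ holds if and only if $\|g-g^*\|=0$ and $\|1-g\|\le1$, since then $\sigma(g)\subseteq[-1,1]\cap[0,2]$. By Lemma~\ref{lem:rep}(a), $\|\pi_e(p(\bar x))\|$ is the formula $\sup_b\|p(\bar x)be\|$. A projection $e$ with $\|e\|=1$ is minimal if and only if $\sup_x\min_{|\lambda|\le1}\|exe-\lambda e\|=0$. This minimum and the one in System I are taken over a compact set of scalars, of functions that are $1$-Lipschitz in $\lambda$ when the variables lie in the unit ball. So the minimum over a finite $1/k$-net, which is a formula, approximates them within $1/k$.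
\end{proof}

\begin{proposition}\label{prop:P}
Let $C\equiv N$ and $e\in E(C)$.
\begin{enumerate}
\item[(P1)] For finite $X_0\subseteq X(C)$ and $\varepsilon>0$ there is $g\in Y_e(C)$ with $\varphi_e(x,g)\le\varepsilon$ for all $x\in X_0$.
\item[(P2)] For finite $Y_0\subseteq Y_e(C)$ there is $x\in X(C)$ with $\varphi_e(x,g)\ge\frac18$ for all $g\in Y_0$.
\end{enumerate}
\end{proposition}

The proof occupies the next two subsections.

\subsection{System I: excision and transitivity}

\begin{proof}[Proof of (P1) in System I]
This is the excision of pure states, after Akemann, Anderson and Pedersen; the element $g$ plays the part of the bump function in Example~\ref{ex:comm}. Let $\psi$ be a pure state of $C$ and $L=\{a:\psi(a^*a)=0\}$, a closed left ideal. Kadison's theorem states that $\ker\psi=L+L^*$. Let $(u_\nu)$, $0\le u_\nu\le1$, be an approximate unit of the C$^*$-algebra $L\cap L^*$, and put $g_\nu=1-u_\nu$. Then $0\le g_\nu\le1$ and $\psi(g_\nu)=1$, so $g_\nu\in Y_e(C)$. For $a\in L$ the element $a^*a$ is self-adjoint and lies in $L$, hence in $L\cap L^*$, so $\|ag_\nu\|^2=\|g_\nu a^*ag_\nu\|\le\|a^*a-u_\nu a^*a\|\to0$.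 For $x\in X_0$ we have $\psi(x)\in[-1,1]$, and writing $x-\psi(x)=a+b^*$ with $a,b\in L$ gives $\|g_\nu(x-\psi(x))g_\nu\|\le\|ag_\nu\|+\|bg_\nu\|\to0$. Take $g=g_\nu$ with $\nu$ large.
\end{proof}

\begin{proof}[Proof of (P2) in System I]
The points $s_j,t_j$ of Example~\ref{ex:comm} become orthonormal vectors in irreducible representations, and Kaplansky's density theorem replaces Urysohn's lemma. Let $Y_0=\{g_1,\dots,g_m\}$. Let $(\pi_s,H_s)_{s\in S}$ be representatives of the equivalence classes of irreducible representations of $C$; then $\pi=\bigoplus_s\pi_s$ is faithful. Let $E_{j,s}=\mathbf 1_{[1/2,1]}(\pi_s(g_j))$ be the spectral projections.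

\emph{For each $j$, $\sum_s\operatorname{rank}E_{j,s}=\infty$.} Here we use that $C$ has no minimal projection (Lemma~\ref{lem:reduction}(b)). Let $h=(g_j-\frac12)_+$, which is nonzero as $\|g_j\|=1$, and $G=\overline{hCh}$, a nonzero C$^*$-subalgebra with $GCG\subseteq G$. Since $\pi_s(h)=E_{j,s}\pi_s(h)E_{j,s}$, $\pi$ embeds $G$ into the product of the algebras $B(E_{j,s}H_s)$. If the sum of the ranks were finite, $G$ would be finite-dimensional and would contain a projection $q\ne0$ with $qGq=\mathbb Cq$. Then $qCq\subseteq G$, so $qCq=q(qCq)q\subseteq\mathbb Cq$, and $q$ would be minimal in $C$.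

\emph{Choice of vectors.} We choose successively unit vectors $\xi_1,\eta_1,\dots,\xi_m,\eta_m$, orthonormal in $\bigoplus_sH_s$, such that each of $\xi_j,\eta_j$ lies in the range of $E_{j,s}$ for some $s$ depending on the vector. At each step, either some $E_{j,s}$ has infinite rank and its range contains a unit vector orthogonal to the vectors chosen so far, or $E_{j,s}\ne0$ for infinitely many $s$ and we use an $s$ that has not occurred yet.

\emph{Choice of $x$.} Let $S_0$ be the finite set of indices used and $\pi_0=\bigoplus_{s\in S_0}\pi_s$. By Schur's lemma, irreducibility and pairwise inequivalence give $\pi_0(C)'=\bigoplus_{s\in S_0}\mathbb C1_{H_s}$, so $\pi_0(C)''=\bigoplus_{s\in S_0}B(H_s)$. This algebra contains the self-adjoint contraction that fixes each $\xi_j$, sends each $\eta_j$ to $-\eta_j$ and vanishes on the orthogonal complement of these vectors. By Kaplansky's density theorem, the self-adjoint contractions of $\pi_0(C)$ are strongly dense in those of $\pi_0(C)''$. They lift to self-adjoint contractions of $C$: lift to a self-adjoint element and apply $t\mapsto\max(-1,\min(1,t))$. So there is $x\in X(C)$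 with $\|\pi(x)\xi_j-\xi_j\|\le\frac14$ and $\|\pi(x)\eta_j+\eta_j\|\le\frac14$ for all $j$.

\emph{The estimate.} Fix $j$ and $\lambda\in\mathbb R$, and let $w=\|g_j(x-\lambda)g_j\|$. The operator $\pi_s(g_j)$ leaves $E_{j,s}H_s$ invariant and is at least $\frac12$ there, so $\xi_j=\pi(g_j)\xi'$ with $\|\xi'\|\le2$. Hence
\[
4w\ge\langle\pi(g_j(x-\lambda)g_j)\xi',\xi'\rangle=\langle\pi(x)\xi_j,\xi_j\rangle-\lambda\ge\tfrac34-\lambda .
\]
With $\eta_j$ in place of $\xi_j$ we get $4w\ge\lambda-\langle\pi(x)\eta_j,\eta_j\rangle\ge\frac34+\lambda$. Adding, $w\ge\frac3{16}>\frac18$.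
\end{proof}

\subsection{System II: commutators}

By $(*)$ for $C$ and Lemma~\ref{lem:rep}(c), $H_e$ is infinite-dimensional. This is needed: for $C=M_d(\mathbb C)$ and $X_0$ the matrix units, the continuous function $g\mapsto\max_{x\in X_0}\|xg-gx\|$ has no zero on the compact set $Y_e(C)$, which contains no scalar, so (P1) fails for small $\varepsilon$.

\begin{proof}[Proof of (P1) in System II]
By Arveson's theorem, the closed ideal $K_e$ has an approximate unit $(k_\nu)$, $0\le k_\nu\le1$, that is quasi-central: $\|xk_\nu-k_\nu x\|\to0$ for every $x\in C$. As $e\in K_e$, some $k=k_\nu$ satisfies $\|xk-kx\|\le\varepsilon/2$ for $x\in X_0$ and $\|e-ke\|\le\frac12$. Then $\|k\|\ge\|ke\|\ge\frac12$. Put $g=k/\|k\|$. Then $0\le g\le1$, and $\|\pi_e(g)\|=\|g\|=1$ by Lemma~\ref{lem:rep}(b). The operator $\pi_e(g)$ is compact on an infinite-dimensional space, so $0\in\sigma(\pi_e(g))$ and $\|\pi_e(1-g)\|=1$. Finally $\varphi_e(x,g)\le\|xg-gx\|\le\varepsilon$.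
\end{proof}

By Lemma~\ref{lem:rep}(b), every finite-rank contraction on $H_e$ is $\pi_e(x)$ with $x\in C_{\le1}$. So (P2) in System II follows from the next lemma.

\begin{lemma}\label{lem:commutator}
Let $H$ be an infinite-dimensional Hilbert space and $g_1,\dots,g_m\in B(H)$ with $0\le g_j\le1$ and $\|g_j\|=\|1-g_j\|=1$. There is a finite-rank contraction $f$ with $\|fg_j-g_jf\|\ge\frac18$ for all $j$.
\end{lemma}

For one $g$, let $f$ map an approximate eigenvector for $0$ to one for $1$. For several $g_j$ we would like to add such rank-one operators, which requires orthogonal vectors. If $g_j$ has infinite-dimensional spectral subspaces near two well-separated points, there is room to choose them. If not, a vector may be forced: for rank-one projections $g_j$ onto $\mathbb C\xi_j$, the vectors $\xi_j$ need not be orthogonal. In that example one maps the whole span $V$ of the $\xi_j$ isometrically into $V^\perp$, where all $g_j$ vanish, and gets $\|(fg_j-g_jf)\xi_j\|=\|f\xi_j\|=1$. The proof combines the two devices.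

\begin{proof}
We have $0,1\in\sigma(g_j)$. Let $\sigma_{\mathrm{ess}}(g_j)$ be the set of $\lambda\in\mathbb R$ such that $\mathbf 1_{(\lambda-\delta,\lambda+\delta)}(g_j)$ has infinite rank for every $\delta>0$. It is a closed subset of $[0,1]$. A compact set $F$ disjoint from it is covered by finitely many intervals with finite-rank spectral projections, so $\mathbf 1_F(g_j)$ has finite rank; taking $F=[0,1]$ shows $\sigma_{\mathrm{ess}}(g_j)\ne\emptyset$. A point $\mu\in\sigma(g_j)\setminus\sigma_{\mathrm{ess}}(g_j)$ is an eigenvalue: for small $\delta$ the range of $\mathbf 1_{(\mu-\delta,\mu+\delta)}(g_j)$ is a finite-dimensional reducing subspace, $\mu$ is not in the spectrum of $g_j$ on its orthogonal complement, and so $\mu$ is in the spectrum of $g_j$ on the subspace. Let $a_j=\min\sigma_{\mathrm{ess}}(g_j)$ and $b_j=\max\sigma_{\mathrm{ess}}(g_j)$. Call $j$ \emph{wide} if $b_j-a_j\ge\frac14$ and \emph{narrow} otherwise.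

For narrow $j$ let $\lambda_j=(a_j+b_j)/2$, so that $\sigma_{\mathrm{ess}}(g_j)\subseteq(\lambda_j-\frac18,\lambda_j+\frac18)$ and the spectral projection $p_j$ of $g_j$ for $[0,1]\setminus(\lambda_j-\frac18,\lambda_j+\frac18)$ has finite rank. Choose $\mu_j\in\{0,1\}$ with $|\mu_j-\lambda_j|\ge\frac12$. Then $\mu_j\in\sigma(g_j)\setminus\sigma_{\mathrm{ess}}(g_j)$, so there is a unit vector $\xi_j$ with $g_j\xi_j=\mu_j\xi_j$. Let $V$ be the span of the $\xi_j$ with $j$ narrow. The space $V^\perp\cap\bigcap_{j\text{ narrow}}\ker p_j$ has finite codimension; choose in it a subspace $V'$ with $\dim V'=\dim V$, and a unitary $f_0\colon V\to V'$.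

For wide $j$ let $\delta=\frac1{32}$. The ranges of $\mathbf 1_{(a_j-\delta,a_j+\delta)}(g_j)$ and $\mathbf 1_{(b_j-\delta,b_j+\delta)}(g_j)$ are infinite-dimensional, so we can choose successively unit vectors $\xi_j$ in the first and $\eta_j$ in the second such that all vectors chosen for wide indices are orthogonal to one another and to $V+V'$.

Let $f$ equal $f_0$ on $V$, map $\xi_j$ to $\eta_j$ for wide $j$, and vanish on the orthogonal complement of the span of $V$ and these $\xi_j$. It is a finite-rank partial isometry. For narrow $j$, $\zeta=f\xi_j$ is a unit vector in $\ker p_j$, so $\|g_j\zeta-\lambda_j\zeta\|\le\frac18$ and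
\[
\|(fg_j-g_jf)\xi_j\|=\|\mu_j\zeta-g_j\zeta\|\ge|\mu_j-\lambda_j|-\tfrac18\ge\tfrac38 .
\]
For wide $j$, $\|fg_j\xi_j-a_j\eta_j\|=\|f(g_j\xi_j-a_j\xi_j)\|\le\delta$ and $\|g_jf\xi_j-b_j\eta_j\|\le\delta$, so $\|(fg_j-g_jf)\xi_j\|\ge b_j-a_j-2\delta\ge\frac3{16}$.
\end{proof}

This completes the proof of Proposition~\ref{prop:P}.

\subsection{Lifting}

The properties of the chain that we build hold only for genuine members of $X$ and $Y_e$, so elements of these sets in an ultrapower must be lifted to sequences from the corresponding sets.

\begin{lemma}\label{lem:lift}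
Let $C\equiv N$ and $\mathcal V\in\beta\omega\setminus\omega$. Then $E(C^{\mathcal V})=\{[e_n]:e_n\in E(C)\}$ and $X(C^{\mathcal V})=\{[x_n]:x_n\in X(C)\}$. If $e=[e_n]$ with $e_n\in E(C)$, then $Y_e(C^{\mathcal V})=\{[g_n]:g_n\in Y_{e_n}(C)\}$, and $\varphi_e([x_n],[g_n])=\lim_{\mathcal V}\varphi_{e_n}(x_n,g_n)$ for $x_n\in X(C)$, $g_n\in Y_{e_n}(C)$.
\end{lemma}

\begin{proof}
The inclusions $\supseteq$ and the limit formula follow from Lemma~\ref{lem:defin} and (F1). For the inclusions $\subseteq$ it suffices to find lifts with the required property for $\mathcal V$-many $n$, since $E(C)$, $X(C)$ and $Y_{e_n}(C)$ are nonempty, by Lemma~\ref{lem:reduction}(b) and (P1). For $E$ use Lemma~\ref{lem:proj}(a),(b) in System II; in System I there is nothing to prove. A contraction $[y_n]$ has the lift $y_n/\max(1,\|y_n\|)$, which is self-adjoint if $y_n$ is, and a self-adjoint element has a self-adjoint lift.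

Let $g\in Y_e(C^{\mathcal V})$. Truncating a self-adjoint lift by $t\mapsto\max(0,\min(1,t))$ gives a lift with $0\le h_n\le1$. In System I, $\|h_n\|\to1$ along $\mathcal V$, and $g_n=h_n/\|h_n\|$ works. In System II let $\alpha_n=\|\pi_{e_n}(h_n)\|$ and $\beta_n=1-\|\pi_{e_n}(1-h_n)\|$, the maximum and the minimum of $\sigma(\pi_{e_n}(h_n))$. By Lemma~\ref{lem:rep}(a) and (F1), $\alpha_n\to1$ and $\beta_n\to0$ along $\mathcal V$. When $\alpha_n>\beta_n$, let $\vartheta_n$ be the function on $[0,1]$ that is $0$ on $[0,\beta_n]$, $1$ on $[\alpha_n,1]$ and affine on $[\beta_n,\alpha_n]$, and put $g_n=\vartheta_n(h_n)$. The piecewise affine function $\vartheta_n(t)-t$ takes its extreme values at $0,\beta_n,\alpha_n,1$, so $\|g_n-h_n\|\le\max(\beta_n,1-\alpha_n)\to0$. Also $0\le g_n\le1$, and the spectrum of $\pi_{e_n}(g_n)=\vartheta_n(\pi_{e_n}(h_n))$ contains $\vartheta_n(\alpha_n)=1$ and $\vartheta_n(\beta_n)=0$. So $g_n\in Y_{e_n}(C)$.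
\end{proof}

\subsection{The chain and the invariant}

\begin{lemma}\label{lem:step}
Let $B\equiv N$. There is $B^+\succ B$ with $\chi(B^+)\le\chi(B)+\aleph_0$ such that for every $e\in E(B)$ there are $g_e\in Y_e(B^+)$ and $x_e\in X(B^+)$ with
\begin{equation}\label{eq:step}
\varphi_e(x,g_e)=0\ \text{ for all }x\in X(B),\qquad\varphi_e(x_e,g)\ge\tfrac18\ \text{ for all }g\in Y_e(B).
\end{equation}
\end{lemma}

\begin{proof}
The set $E(B)$ may have more than $\chi(B)$ elements, so we first thin it out. Let $E'\subseteq E(B)$ be dense in $E(B)$ with $|E'|\le\chi(B)$. If $e\in E(B)$, $e'\in E'$ and $\|e-e'\|<1$, then $Y_e=Y_{e'}$ and $\varphi_e=\varphi_{e'}$ in $B$ and in every elementary extension, by Lemma~\ref{lem:rep}(d) in System II and trivially in System I. So it suffices to treat $e\in E'$.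

Add constants $g_e,x_e$ for $e\in E'$. Let $\Sigma$ consist of the conditions $g_e\in Y_e$, $x_e\in X$, $\varphi_e(x,g_e)\le\varepsilon$ for $x\in X(B)$ and rational $\varepsilon>0$, and $\varphi_e(x_e,g)\ge\frac18$ for $g\in Y_e(B)$. By Lemma~\ref{lem:defin} these are closed conditions on definable predicates. A finite subset of $\Sigma$ is satisfied in $B$ by (P1) and (P2), applied to each of the finitely many $e$ that it mentions. By (F2), $\Sigma$ is satisfied in some $B'\succ B$, and by (F3) there is $B^+\prec B'$ of density at most $\chi(B)+\aleph_0$ containing $B$ and the new elements. Then $B\prec B^+$, and $\Sigma$ holds in $B^+$.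
\end{proof}

Let $\kappa$ be an uncountable regular cardinal. Define an elementary chain $(B_\alpha)_{\alpha<\kappa}$ by letting $B_0\prec N$ be separable, $B_{\alpha+1}=B_\alpha^+$, and $B_\lambda$ the completion of $\bigcup_{\alpha<\lambda}B_\alpha$ for limit $\lambda$. By induction $\chi(B_\alpha)\le|\alpha|+\aleph_0$. Write $g_e^\alpha,x_e^\alpha\in B_{\alpha+1}$ for the elements given by Lemma~\ref{lem:step} for $e\in E(B_\alpha)$. Let $B_\kappa=\bigcup_{\alpha<\kappa}B_\alpha$. Since $\kappa$ is regular and uncountable, any fewer than $\kappa$ elements of $B_\kappa$, in particular the terms of a sequence, lie in one $B_\alpha$. So $B_\kappa$ is complete, $B_\alpha\prec B_\kappa\equiv N$ by (F4), and $\chi(B_\kappa)\le\kappa$. Lemma~\ref{lem:defin} applies to any two of these algebras and is used below without mention.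

For $C\equiv N$ and $e\in E(C)$ the analog of cofinality is
\[
\mathfrak d_e(C)=\min\bigl\{|D|:D\subseteq Y_e(C),\ \forall x\in X(C)\ \exists g\in D\ \ \varphi_e(x,g)<\tfrac18\bigr\}.
\]
By (P1), $D=Y_e(C)$ has the required property, so the minimum exists.

\begin{proposition}\label{prop:invariant}
For every $\mathcal V\in\beta\omega\setminus\omega$ and every $e\in E(B_\kappa^{\mathcal V})$ we have $\mathfrak d_e(B_\kappa^{\mathcal V})=\kappa$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lift}, $e=[e_n]$ with $e_n\in E(B_\kappa)$. Fix $\beta<\kappa$ with all $e_n\in B_\beta$; then $e_n\in E(B_\alpha)$ for $\beta\le\alpha<\kappa$.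

\emph{Upper bound.} For $\beta\le\alpha<\kappa$ put $g^\alpha=[g^\alpha_{e_n}]_n\in Y_e(B_\kappa^{\mathcal V})$. Given $x\in X(B_\kappa^{\mathcal V})$, lift it to $x_n\in X(B_\kappa)$ and choose $\alpha\ge\beta$ with all $x_n\in B_\alpha$. By \eqref{eq:step}, $\varphi_e(x,g^\alpha)=\lim_{\mathcal V}\varphi_{e_n}(x_n,g^\alpha_{e_n})=0$. So $D=\{g^\alpha:\beta\le\alpha<\kappa\}$ has the required property.

\emph{Lower bound.} Let $D\subseteq Y_e(B_\kappa^{\mathcal V})$ with $|D|<\kappa$. Lift each $g\in D$ to a sequence $g_n\in Y_{e_n}(B_\kappa)$. These are at most $|D|\cdot\aleph_0<\kappa$ elements, so they lie in one $B_\alpha$ with $\alpha\ge\beta$. Let $x=[x^\alpha_{e_n}]_n\in X(B_\kappa^{\mathcal V})$. By \eqref{eq:step}, $\varphi_e(x,g)=\lim_{\mathcal V}\varphi_{e_n}(x^\alpha_{e_n},g_n)\ge\frac18$ for all $g\in D$, so $D$ does not have the required property.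
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathfrak M(M)$ is infinite, apply Proposition~\ref{prop:case1}. Otherwise write $M=K\oplus N$ as in Lemma~\ref{lem:reduction}, and let $A=K\oplus B_{\omega_1}$ and $B=K\oplus B_{\omega_2}$. Then $A,B\models\mathrm T$, $\chi(A)\le\aleph_1$ and $\chi(B)\le\aleph_2$. Suppose $A^{\mathcal U}\cong B^{\mathcal V}$. By Lemma~\ref{lem:reduction}(c) there is an isomorphism $\Phi\colon B_{\omega_1}^{\mathcal U}\to B_{\omega_2}^{\mathcal V}$. The objects $E,X,Y_e,\varphi_e$ are defined from the C$^*$-algebra structure, by the same system on both sides. So for any $e$ in the nonempty set $E(B_{\omega_1}^{\mathcal U})$ we have $\Phi(e)\in E(B_{\omega_2}^{\mathcal V})$ and $\mathfrak d_e(B_{\omega_1}^{\mathcal U})=\mathfrak d_{\Phi(e)}(B_{\omega_2}^{\mathcal V})$. By Proposition~\ref{prop:invariant}, $\omega_1=\omega_2$, which is absurd.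
\end{proof}

\section{Nonunital algebras and the Continuum Hypothesis}\label{sec:nonunital}

Let $M$ be a nonunital C$^*$-algebra; it is infinite-dimensional, because finite-dimensional C$^*$-algebras are unital. We want to apply Theorem~\ref{thm:main} to the unitization $\tilde M$. The difficulty is that we must recover, from a model of $\mathrm{Th}(\tilde M)$, an ideal equivalent to $M$. We therefore name the character $\tau_M\colon\tilde M\to\mathbb C$ with kernel $M$: expand the unital language by two predicates for the real and imaginary parts of a map $\tau$. If $(D,\tau)\equiv(\tilde M,\tau_M)$, then $\tau$ is a character of $D$, since identities such as $\sup_{x,y}|\tau(xy)-\tau(x)\tau(y)|=0$ are expressed by sentences.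

\begin{lemma}\label{lem:char}
Let $(D,\tau)\equiv(D',\tau')\equiv(\tilde M,\tau_M)$, $A=\ker\tau$ and $B=\ker\tau'$. Then $A\equiv B\equiv M$, $\chi(A)\le\chi(D)$, $\chi(B)\le\chi(D')$, and $A^{\mathcal U}\cong B^{\mathcal V}$ implies $D^{\mathcal U}\cong D'^{\mathcal V}$.
\end{lemma}

\begin{proof}
For any ultrafilter $\mathcal W$, $\ker(\tau^{\mathcal W})=A^{\mathcal W}$: if $\lim_{\mathcal W}\tau(x_i)=0$, then $[x_i]=[x_i-\tau(x_i)1]$. By (F5) in the expanded language, $(D,\tau)^{\mathcal W}\cong(\tilde M,\tau_M)^{\mathcal W}$ for some $\mathcal W$; restricting to kernels gives $A^{\mathcal W}\cong M^{\mathcal W}$, so $A\equiv M$. The continuous map $x\mapsto x-\tau(x)1$ from $D$ onto $A$ shows $\chi(A)\le\chi(D)$. The same holds for $B$. Finally, $D^{\mathcal U}=A^{\mathcal U}+\mathbb C1$ and $D'^{\mathcal V}=B^{\mathcal V}+\mathbb C1$ are direct sums of vector spaces, so an isomorphism $\Phi\colon A^{\mathcal U}\to B^{\mathcal V}$ extends to the $*$-isomorphism $a+\lambda1\mapsto\Phi(a)+\lambda1$.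
\end{proof}

For a character $\tau$ of $S$ let $\tau\oplus0$ be the character $(x,y)\mapsto\tau(x)$ of $S\oplus T$. The proof of Lemma~\ref{lem:sum} gives the following:
\begin{enumerate}
\item[$(\dagger)$] if $(S,\tau)\equiv(S',\tau')$ and $T\equiv T'$, then $(S\oplus T,\tau\oplus0)\equiv(S'\oplus T',\tau'\oplus0)$.
\end{enumerate}
Indeed, when the first summand is replaced, the isomorphism of ultrapowers respects the characters, and when the second is replaced, the isomorphism is the identity on the first summand.

\begin{proof}[Proof of Theorem~\ref{thm:general}(i)]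
By Theorem~\ref{thm:main} we may assume that $M$ is nonunital. By Lemma~\ref{lem:char} it suffices to find $(D,\tau),(D',\tau')\equiv(\tilde M,\tau_M)$ with $\chi(D)\le\aleph_1$, $\chi(D')\le\aleph_2$ and $D^{\mathcal U}\not\cong D'^{\mathcal V}$ for all $\mathcal U,\mathcal V$. We rerun the two constructions for $\tilde M$, carrying the character along. The proofs of nonisomorphism concern only the underlying C$^*$-algebras and do not change.

\emph{$\mathfrak M(\tilde M)$ infinite.} A character takes the values $0,1$ on projections and cannot be $1$ on two orthogonal ones. So in the proof of Proposition~\ref{prop:case1} we can choose all $z_n$ with $\tau_M(z_n)=0$. Then $\tau_M^{\mathcal W}$ vanishes on each $z^{(j)}\tilde M^{\mathcal W}$, so it has the form $\tau_k\oplus0$ for a character $\tau_k$ of $R_k$, and $(\tilde M,\tau_M)\equiv(R_k\oplus Q^k,\tau_k\oplus0)$ by $(\dagger)$. Let $(R,\tau_R)=\prod_{\mathcal W}(R_k,\tau_k)$ and take a separable $(R',\tau_{R'})\prec(R,\tau_R)$ in the expanded language. By (F1) and $(\dagger)$,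
\[
(\tilde M,\tau_M)\equiv\Bigl(R\oplus\prod_{k\to\mathcal W}Q^k,\ \tau_R\oplus0\Bigr)\equiv\bigl(R'\oplus c(\omega_2,Q),\ \tau_{R'}\oplus0\bigr).
\]
Let $(D',\tau')$ be the last structure and $(D,\tau)\prec(\tilde M,\tau_M)$ separable, and apply Proposition~\ref{prop:split}.

\emph{$\mathfrak M(\tilde M)$ finite.} Write $\tilde M=K\oplus N$ with $K=\bigoplus_iz_i\tilde M$ as in Lemma~\ref{lem:reduction}. We claim that $\tau_M(1_K)=0$. Otherwise $\tau_M(z_i)=1$ for some $i$. The finite-dimensional algebra $z_i\tilde M$ has no nontrivial central projection, so it is a full matrix algebra, and it has a nonzero character, so $z_i\tilde M=\mathbb Cz_i$. Then $z_ix=\tau_M(x)z_i$ for all $x$, and $M=\ker\tau_M=(1-z_i)\tilde M$ is unital, a contradiction. Thus $\tau_M$ vanishes on $K$ and restricts to a character $\tau_N$ of $N$. Build the chain $(B_\alpha,\tau_\alpha)$ in the expanded language, starting from a separable elementary submodel of $(N,\tau_N)$. In Lemma~\ref{lem:step} the set $\Sigma$ is the same and is finitely satisfiable for the same reason; we apply (F2), (F3) and (F4) in the expanded language. The underlying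 algebras form a chain as in Section~\ref{sec:finite}, and $(B_\kappa,\tau_\kappa)\equiv(N,\tau_N)$. By $(\dagger)$, the algebras $D=K\oplus B_{\omega_1}$ and $D'=K\oplus B_{\omega_2}$, with the characters extended by $0$ on $K$, are equivalent to $(\tilde M,\tau_M)$, and the proof of Theorem~\ref{thm:main} shows $D^{\mathcal U}\not\cong D'^{\mathcal V}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii)]
If CH fails, part (i) gives $A,B\models\mathrm T$ of density at most $\aleph_2\le\mathfrak c$ with no isomorphic ultrapowers over $\omega$.

Assume CH, let $A,B\models\mathrm T$ have density at most $\mathfrak c$, and fix any $\mathcal U\in\beta\omega\setminus\omega$. Then $A^{\mathcal U}\equiv B^{\mathcal U}$, and both have at most $(\mathfrak c^{\aleph_0})^{\aleph_0}=\mathfrak c=\aleph_1$ elements. List both unit balls in type $\omega_1$. We choose $a_\alpha\in A^{\mathcal U}_{\le1}$ and $b_\alpha\in B^{\mathcal U}_{\le1}$ for $\alpha<\omega_1$ so that $\psi(\bar a)=\psi(\bar b)$ for all formulas $\psi$ and all corresponding finite tuples $\bar a,\bar b$; for empty tuples this is $A^{\mathcal U}\equiv B^{\mathcal U}$.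 At even stages $\alpha$ let $a=a_\alpha$ be the next element on the list of $A^{\mathcal U}_{\le1}$, and consider the conditions $|\psi(y,\bar b)-\psi(a,\bar a)|\le1/k$, where $k\ge1$, $\psi$ ranges over the countable dense set of (F6), and $\bar a,\bar b$ range over corresponding tuples from earlier stages. There are countably many. Given finitely many of them, with $t_l=\psi_l(a,\bar a)$, the formula $\inf_y\max_l|\psi_l(y,\bar x)-t_l|$ has value $0$ at $\bar a$, hence at $\bar b$, so they are satisfied in $B^{\mathcal U}$. By (F7) some $b_\alpha$ satisfies all of them, and by density the required equalities hold for all formulas. At odd stages exchange the roles of $A$ and $B$. The map $a_\alpha\mapsto b_\alpha$ is a well-defined bijection of unit balls that preserves $\|p(\bar x)\|$ for every $*$-polynomial $p$, so it extends by scaling to an isomorphism $A^{\mathcal U}\cong B^{\mathcal U}$.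
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arai}
Akihiko Arai, \emph{On the isomorphism problem for ultraproducts of $\mathrm{C}^*$-algebras in continuous model theory}, arXiv:2511.15867 (2025).

\bibitem{BBHU}
Ben Yaacov, Berenstein, Henson and Usvyatsov, \emph{Model theory for metric structures}.

\end{thebibliography}
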